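# Vector products and the polynomial identities of the octonions

Throughout, $\mathbb F$ is a field of characteristic $0$.

## 1. Vector product algebras, and the identities they control

**Definition.** A *VP-algebra* is a pair $(S,E)$, where $S$ is a commutative associative unital $\mathbb F$-algebra and $E$ is a unital $S$-module, together with $S$-bilinear maps $\times:E\times E\to E$ and $(\,,):E\times E\to S$ such that for all $x,y,z\in E$:

* (V1) $x\times x=0$;
* (V2) $(x,y)=(y,x)$;
* (V3) $(x\times y,z)=(x,y\times z)$;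
* (V4) $x\times(y\times z)+(x\times y)\times z=2(x,z)y-(x,y)z-(y,z)x$.

Elements of $S$ are called scalars, elements of $E$ vectors. The whole talk turns on these objects: on the free ones, and on a construction that adjoins one new vector "to first order".

**A handier form of (V4).** Putting $y=x$ in (V4) gives $x\times(x\times z)=(x,z)x-(x,x)z$, and linearizing gives

* (V4′) $x\times(y\times z)+y\times(x\times z)=(x,z)y+(y,z)x-2(x,y)z$.

Conversely (V1) and (V4′) imply (V4). Indeed, (V4′) for $(x,z,y)$ says $x\times(z\times y)=-z\times(x\times y)+(x,y)z+(z,y)x-2(x,z)y$. Since $x\times(y\times z)=-x\times(z\times y)$ and $z\times(x\times y)=-(x\times y)\times z$, this is (V4).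

**Example 1 (one generator).** Let $S=\mathbb F[t]$ and $E=\mathbb F[t]y$ with $(y,y)=t$ and zero product. The right side of (V4) on $(y,y,y)$ is $2ty-ty-ty=0$, so this is a VP-algebra.

**Example 2 (octonions).** Let $\mathbb O=\mathbb F1\oplus\mathbb O_0$ be the octonion algebra with the Cayley–Dickson basis $e_1,\dots,e_7$ of the trace-zero part $\mathbb O_0$: it is orthonormal, $e_i^2=-1$, $e_3=e_1e_2$, $e_{i+4}=e_ie_4$ for $i\le3$. For $x,y\in\mathbb O_0$ write
$$xy=-(x,y)1+x\times y,\qquad x\times y=\tfrac12[x,y]\in\mathbb O_0 .$$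
Then $(\mathbb F,\mathbb O_0)$ is a VP-algebra. (V1) and (V2) are clear. (V3) is the trace identity $t((xy)z)=t(x(yz))$: the scalar parts are $-(x\times y,z)$ and $-(x,y\times z)$. For (V4′), expand $x(xz)=x^2z$: the vector part of the left side is $-(x,z)x+x\times(x\times z)$ and the right side is $-(x,x)z$, so $x\times(x\times z)=(x,z)x-(x,x)z$; linearize. The structure constants are rational, and over $\mathbb R$ the form is positive definite. For $x\in\mathbb O$ write $x=\frac12t(x)+\bar x$ with $\bar x\in\mathbb O_0$; then $\frac12[x,y]=\bar x\times\bar y$.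

**What they are for.** Polynomial identities are elements $f$ of the free nonassociative $\mathbb F$-algebra on countably many generators; $f$ is an identity of $\mathbb O$, written $f\equiv0$, if it vanishes under all substitutions from $\mathbb O$. A *T-ideal* is a two-sided ideal stable under all endomorphisms of the free algebra. The identities of $\mathbb O$ form a T-ideal $T(\mathbb O)$, and we ask for explicit generators.

Write $(x,y,z)=(xy)z-x(yz)$ for the associator (the context separates it from the form, which has two entries) and $[x,y]=xy-yx$. The alternative laws are $(x,x,y)\equiv0$ and $(y,x,x)\equiv0$. Let (R2) and (HP5) be two specific identities of $\mathbb O$ of degree $5$ from the literature (Racine; Hentzel–Peresi); their exact form will not matter. With $\epsilon(\sigma)$ the sign of $\sigma$, with $S_5$ permuting $x,y,z,t,w$ and $S_6$ permuting $x_1,\dots,x_6$, consider also the degree-$6$ identities of $\mathbb O$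
$$\text{(HP6)}\quad \Big[\sum_{\sigma\in S_5}\epsilon(\sigma)\big(24\,x(y(z(tw)))+8\,x((y,z,t)w)-11\,(x,y,(z,t,w))\big),\,u\Big]\equiv 0,$$
$$\text{(SZ)}\quad \Big[\sum_{\sigma\in S_5}\epsilon(\sigma)\big(12\,([x,y][z,t])w-[[[[x,y],z],t],w]\big),\,u\Big]\equiv 0,$$
$$(\ast)\quad \sum_{\sigma\in S_6}\epsilon(\sigma)\Big(5\,x_1(x_2((x_3x_4)(x_5x_6)))-x_1(x_2(x_3(x_4(x_5x_6))))\Big)\equiv 0.$$

**Known result (Bremner–Madariaga–Peresi).** Every multilinear identity of $\mathbb O$ of degree $\le7$ is implied by the consequences of the alternative laws, (R2), (HP5), and either (HP6) or (SZ) or $(\ast)$.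

The paper "Structure theory for the group algebra of the symmetric group, with applications to polynomial identities for the octonions" (arXiv:1407.3810) by Bremner, Madariaga and Peresi is the source of the following conjecture: *the alternative laws, (R2), (HP5) and either (HP6) or (SZ) or $(\ast)$ generate $T(\mathbb O)$.* We prove it.

Let $\mathbf M=(\mathbb O_0,\times)$, let $\mathcal F$ be the free anticommutative algebra (that is, $u\times u=0$ for all $u$) on a countably infinite set $X$, and let $T(\mathbf M)\subset\mathcal F$ be the T-ideal of identities of $\mathbf M$.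

**Theorem A.** $T(\mathbb O)$ is generated by the identities of $\mathbb O$ of degree $\le7$. Hence (by the known result) the alternative laws, (R2), (HP5) and any one of (HP6), (SZ), $(\ast)$ generate $T(\mathbb O)$, and the conjecture holds.

**Theorem B.** $T(\mathbf M)$ is generated, as a T-ideal of $\mathcal F$, by its elements of degree $\le6$.

**Theorem C** (not needed for the conjecture). $T(\mathbb O)$ is generated by identities of degree $\le6$ but not by those of degree $\le5$. None of (HP6), (SZ), $(\ast)$ follows from the identities of degree $\le5$.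

**Two textbook facts.** First, linearization. Since $\mathbb F$ is infinite, the multihomogeneous components of an identity are identities. If $f$ has degree $d_i$ in $x_i$, its *full linearization* is the component of $f(\dots,x_{i1}+\dots+x_{id_i},\dots)$ that is multilinear in the new variables; identifying $x_{i1},\dots,x_{id_i}$ with $x_i$ turns it into $\prod d_i!\,f$. So in characteristic $0$ every identity is equivalent to multilinear ones of the same degree. "Multilinear" always means multilinear in distinct generators. Second, all octonion algebras over $\mathbb F$ become isomorphic over $\overline{\mathbb F}$. A multilinear polynomial is an identity as soon as it vanishes on a basis, so multilinear identities are insensitive to field extension, and all octonion algebras over $\mathbb F$ have the same identities. This justifies the choice made in Example 2.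

The strategy has three parts. First, the VP axioms alone imply every identity of $\mathbf M$ (Theorem 1). Second, one returns from VP-algebras to anticommutative algebras at the cost of identities of degree $\le6$ only (Theorem B). Third, one passes from $\mathbf M$ to $\mathbb O$ (Theorem A).

## 2. Low degrees by hand, and why the scalars cause trouble

**Degrees 2 and 3 for $\mathbb O$.** If $\alpha xy+\beta yx\equiv0$ on $\mathbb O$, then $x=y=1$ gives $\beta=-\alpha$, and since $\mathbb O$ is not commutative, $\alpha=0$. In degree $3$, modulo the alternative laws a multilinear $f$ is $\sum_\sigma c_\sigma(x_{\sigma1}x_{\sigma2})x_{\sigma3}+d\,(x_1,x_2,x_3)$. On the associative subalgebra spanned by $1,e_1,e_2,e_3$, which over $\overline{\mathbb F}$ is the algebra of $2\times2$ matrices, $f$ becomes $\sum c_\sigma x_{\sigma1}x_{\sigma2}x_{\sigma3}$. Of the six products of the matrix units $E_{11},E_{12},E_{22}$ only $E_{11}E_{12}E_{22}$ is nonzero, so all $c_\sigma=0$. Also $(e_1,e_2,e_4)=e_7-e_1e_6=2e_7$, because $e_1\times(e_2\times e_4)=-(e_1\times e_2)\times e_4$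 by (V4); so $d=0$. In degree $3$ the alternative laws are everything.

**Degree 3 for $\mathbf M$.** Let $\alpha(x_1\times x_2)\times x_3+\beta(x_2\times x_3)\times x_1+\gamma(x_3\times x_1)\times x_2\equiv0$. Since $(e_1\times e_2)\times e_1=e_2$, the values $(e_1,e_2,e_1)$ give $\alpha=\beta$; cyclically $\alpha=\beta=\gamma$. At $(e_1,e_2,e_4)$ the three terms are $e_3\times e_4=e_7$, $e_6\times e_1=e_7$ and $-e_5\times e_2=e_2\times(e_1\times e_4)=-(e_2\times e_1)\times e_4=e_7$. So $3\alpha=0$: there are no identities of degree $3$.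

**An identity of degree 4.** Put
$$\chi(x,y,z)=-(x\times y)\times z+(x,z)y-(y,z)x .$$
In every VP-algebra $\chi$ is alternating: $\chi(x,x,z)=0$, and $(x\times y)\times y=y\times(y\times x)=(x,y)y-(y,y)x$ gives $\chi(x,y,y)=0$. Likewise $\varphi(x,y,z)=(x\times y,z)$ is alternating, by (V1) and (V3). Let $J(x,y,z)$ be the cyclic sum of $(x\times y)\times z$. Adding the three cyclic versions of $\chi$, the form terms cancel, so $3\chi=-J$. We claim that $J(x,y,x\times z)=J(x,y,z)\times x$ in every VP-algebra. Using $\chi(x,y,z)=\chi(y,z,x)=x\times(y\times z)+(x,y)z-(x,z)y$ and $(x\times w)\times x=(x,x)w-(x,w)x$,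
$$\chi(x,y,z)\times x=(x,x)\,y\times z-(x,y\times z)x+(x,y)\,z\times x+(x,z)\,x\times y .$$
On the other side $\chi(x,y,x\times z)=\chi(y,x\times z,x)=-(y\times(x\times z))\times x+(x,y)\,x\times z$, and (V4′) gives $y\times(x\times z)=-x\times(y\times z)+(x,z)y+(y,z)x-2(x,y)z$; inserting this gives the same expression. The identity is not trivial in $\mathcal F$, since the monomial $(x\times y)\times(x\times z)$ occurs only on one side.

**The direct approach, and where it stops.** A sensible plan for Theorem B is this. The VP axioms are finitely many relations of degree at most $3$. If they imply every identity $f$ of $\mathbf M$, write down the derivation of $f=0$ in a free VP-algebra and read it as a derivation inside a free anticommutative algebra. The second sentence fails at its first line: (V4) is not a relation in $\times$, because *no $f\in\mathcal F$ takes the value $(a,b)c$ on $\mathbb O_0$*. Such an $f$ could be taken as $\alpha(a\times b)\times c+\beta(b\times c)\times a+\gamma(c\times a)\times b$. The values $(e_1,e_1,e_2)$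 give $\beta-\gamma=1$, the values $(e_1,e_2,e_1)$ give $\alpha-\beta=0$, and $(e_2,e_1,e_1)$ give $\gamma-\alpha=0$, a contradiction. So scalars cannot act on a free anticommutative algebra. What survives, as Section 6 shows, is that they act on *products*: $(a,b)\,p\times q$ is a polynomial in $\times$ of degree $4$.

The first half of the plan also has an obstacle. Given $u$ in a free VP-algebra that vanishes on $\mathbb O_0$, one can run Gram–Schmidt and invert the norms; then the algebra becomes $\mathbb O_0$ over a large ring, and $u$ becomes $0$. This proves only $q^ku=0$ for a product $q$ of norms, and nothing so far says that $q$ is not a zero divisor. The next two sections build the tool that cancels $q^k$: a trace.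

## 3. Adjoining a vector to first order

Let $(S,E)$ be a VP-algebra. We want to know what can be said, using the axioms only, about expressions linear in a new vector $x$. By the axioms such vectors should be combinations of $x$, $m\times x$ and $(m,x)n$ with $m,n\in E$. So let
$$P=S\hat x\oplus\{E\}\oplus(E\otimes_SE),$$
where $\{E\}$ is a copy $\{m\}$ of $E$ and $(m|n)$ denotes $m\otimes n$. Think of $\hat x$ as $x$, of $\{m\}$ as $m\times x$, of $(m|n)$ as $(m,x)n$. Left multiplication by $m$, and pairing with $m$, are forced: define $S$-linear maps $\ell_m:P\to P$ and $\beta_m:P\to E$ by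
$$\ell_m\hat x=\{m\},\quad \ell_m\{n\}=-(m,n)\hat x-\{m\times n\}+2(m|n)-(n|m),\quad \ell_m(n|n')=(n|m\times n'),$$
$$\beta_m\hat x=m,\qquad \beta_m\{n\}=m\times n,\qquad \beta_m(n|n')=(m,n')n .$$
The formula for $\ell_m\{n\}$ is (V4) for $m\times(n\times x)$, and $\beta_mp$ is the vector with "$(m,p)=(\beta_mp,x)$". Both are $S$-linear in $m$. For $e\in E$ (or $e$ in a VP-algebra containing $(S,E)$) let $\mathrm{ev}_e$ be the map $\hat x\mapsto e$, $\{m\}\mapsto m\times e$, $(m|n)\mapsto(m,e)n$. Directly from (V4), (V3),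
$$\mathrm{ev}_e(\ell_mp)=m\times\mathrm{ev}_e(p),\qquad (m,\mathrm{ev}_e(p))=(\beta_mp,e).\tag{3.1}$$

**Example 3.** Over Example 1, $P$ is free over $\mathbb F[t]$ on $\hat x,\{y\},(y|y)$, and $\ell_y\{y\}=-t\hat x+(y|y)$, which says $y\times(y\times x)=-(y,y)x+(y,x)y$.

**Step 3.1.** *The aim is to check that (V3) holds in the new setting: $\beta_m\ell_n=\beta_{m\times n}$.* On $\hat x$ both sides are $m\times n$. On $(k|k')$ they are $(m,n\times k')k$ and $(m\times n,k')k$. On $\{k\}$,
$$\beta_m\ell_n\{k\}=-(n,k)m-m\times(n\times k)+2(m,k)n-(m,n)k=(m\times n)\times k$$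
by (V4).

**Step 3.2.** *The aim is to measure how far (V4) fails on $P$.* Put
$$\Delta_{m,n}(p)=\ell_m\ell_np+\ell_{m\times n}p-2(\beta_mp|n)+(m,n)p+(\beta_np|m).$$
Then $\Delta_{m,n}(\hat x)=0$ by the definition of $\ell_m\{n\}$, and $\Delta_{m,n}((k|k'))=0$ by (V4) in the second slot. For $a_1,a_2,a_3\in E$ let $\sum_{cyc}$ be the sum over $(i,j,k)=(1,2,3),(2,3,1),(3,1,2)$, write $\chi=\chi(a_1,a_2,a_3)$, and put
$$\rho(a_1,a_2,a_3)=\{\chi\}-\sum_{cyc}\big[(a_i|a_j\times a_k)-(a_j\times a_k|a_i)\big].$$
We claim $\Delta_{a_1,a_2}(\{a_3\})=2\rho(a_1,a_2,a_3)$. Compute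
$$\ell_{a_1}\ell_{a_2}\{a_3\}=-(a_2,a_3)\{a_1\}+(a_1,a_2\times a_3)\hat x+\{a_1\times(a_2\times a_3)\}-2(a_1|a_2\times a_3)+(a_2\times a_3|a_1)+2(a_2|a_1\times a_3)-(a_3|a_1\times a_2),$$
$$\ell_{a_1\times a_2}\{a_3\}=-(a_1\times a_2,a_3)\hat x-\{(a_1\times a_2)\times a_3\}+2(a_1\times a_2|a_3)-(a_3|a_1\times a_2),$$
and the remaining terms of $\Delta$ are $-2(a_1\times a_3|a_2)+(a_1,a_2)\{a_3\}+(a_2\times a_3|a_1)$. The $\hat x$-terms cancel by (V3). The $\{\cdot\}$-part is $a_1\times(a_2\times a_3)-(a_1\times a_2)\times a_3-(a_2,a_3)a_1+(a_1,a_2)a_3$; replacing the first summand by (V4) it becomes $-2(a_1\times a_2)\times a_3+2(a_1,a_3)a_2-2(a_2,a_3)a_1=2\chi$. The tensor part is $-2\sum_{cyc}(a_i|a_j\times a_k)+2\sum_{cyc}(a_j\times a_k|a_i)$, where the sign of $a_1\times a_3=-a_3\times a_1$ was used twice.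

**Step 3.3.** *The aim is to extract a consequence of the axioms.* By (3.1), $\mathrm{ev}_e\Delta_{m,n}(p)$ is the difference of the two sides of (V4) on $(m,n,\mathrm{ev}_ep)$, hence $0$. So $\mathrm{ev}_e\rho=0$, that is, in every VP-algebra
$$\chi(a_1,a_2,a_3)\times e=\sum_{cyc}\big[(a_i,e)\,a_j\times a_k-(a_j\times a_k,e)\,a_i\big].\tag{R}$$
For instance, in $\mathbb O_0$ with $(a_1,a_2,a_3)=(e_1,e_2,e_4)$ we have $\chi=-e_7$, and $e=e_1$ gives $-e_7\times e_1=e_2\times e_4=e_6$.

**Step 3.4.** *The aim is to see which elements of $P$ must be killed.* Let $\mathrm{Rel}$ be the $S$-span of all $\rho(a_1,a_2,a_3)$ and all $\ell_{a_4}\rho(a_1,a_2,a_3)$.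

*$\beta_m(\mathrm{Rel})=0$ for all $m$.* By (R) with $e=m$,
$$\beta_m\rho=m\times\chi-\sum_{cyc}\big[(m,a_j\times a_k)a_i-(m,a_i)a_j\times a_k\big]=0,$$
and $\beta_m\ell_{a_4}\rho=\beta_{m\times a_4}\rho=0$ by Step 3.1.

*$\mathrm{Rel}$ is stable under all $\ell_m$.* Since $\Delta$ vanishes on the tensor part of $\rho$, $\Delta_{a_5,a_4}(\rho)=\Delta_{a_5,a_4}(\{\chi\})=2\rho(a_5,a_4,\chi)$. As the $\beta$'s kill $\rho$, the definition of $\Delta$ gives
$$\ell_{a_5}\ell_{a_4}\rho=-\ell_{a_5\times a_4}\rho-(a_5,a_4)\rho+2\rho(a_5,a_4,\chi)\in\mathrm{Rel}.$$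

**Step 3.5.** *The aim is to build a genuine VP-algebra out of $P/\mathrm{Rel}$, so that free objects can map to it.* Let
$$(S,E)^x=(S\oplus E^\varepsilon,\;E\oplus P/\mathrm{Rel}),$$
where $E^\varepsilon$ is a square-zero copy of the $S$-module $E$ and $e^\varepsilon\cdot m=(e|m)$, $e^\varepsilon\cdot p=0$, $m\times p=-p\times m=\ell_mp$, $p\times p'=0$, $(m,p)=(p,m)=(\beta_mp)^\varepsilon$, $(p,p')=0$. By Step 3.4 everything is well defined on $P/\mathrm{Rel}$. *This is a VP-algebra:*

* Bilinearity over $E^\varepsilon$: $(e^\varepsilon m)\times n=-\ell_n(e|m)=(e|m\times n)=e^\varepsilon(m\times n)$ and $(e^\varepsilon m,n)=(\beta_n(e|m))^\varepsilon=((m,n)e)^\varepsilon$. In the other cases both sides are $0$.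
* (V1) and (V2) are clear.
* (V3) with one entry in $P$: $(m\times n,p)=(m,n\times p)$ says $\beta_{m\times n}p=\beta_m\ell_np$, which is Step 3.1. $(m\times p,n)=(m,p\times n)$ says $\beta_n\ell_mp=-\beta_m\ell_np$, and both are $\beta_{n\times m}p$. $(p\times m,n)=(p,m\times n)$ says $-\beta_n\ell_mp=\beta_{m\times n}p$, true again.
* (V4) with one entry in $P$: let $D(x,y,z)$ be the left side minus the right side. Anticommutativity and symmetry of the form alone give $D(z,y,x)=D(x,y,z)$ and $D(x,y,z)+D(y,z,x)+D(z,x,y)=0$ (all terms cancel in pairs or triples). Now $D(m,n,p)=\Delta_{m,n}(p)\in\mathrm{Rel}$ by Step 3.2, so it is $0$ in the quotient, for all $m,n$. Hence $D(p,n,m)=D(m,n,p)=0$, and $D(m,p,n)=-D(p,n,m)-D(n,m,p)=0$.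
* With two or more entries in $P/\mathrm{Rel}$ all terms of (V3) and (V4) vanish.

**Step 3.6.** *The aim is the trace that will cancel $q^k$.* An element of $P$ represents an operator $e\mapsto\mathrm{ev}_e(p)$. On the $7$-dimensional $\mathbb O_0$ the operators $\mathrm{id}$, $m\times\cdot$, $(m,\cdot)n$ have traces $7$, $0$, $(m,n)$. So define the $S$-linear map
$$\mathrm{Tr}:P\to S,\qquad \mathrm{Tr}(\hat x)=7,\quad\mathrm{Tr}\{m\}=0,\quad\mathrm{Tr}(m|n)=(m,n).$$
*$\mathrm{Tr}$ vanishes on $\mathrm{Rel}$.* First $\mathrm{Tr}\,\rho=-\sum_{cyc}[(a_i,a_j\times a_k)-(a_j\times a_k,a_i)]=0$. Next,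
$$\ell_{a_4}\rho=-(a_4,\chi)\hat x-\{a_4\times\chi\}+2(a_4|\chi)-(\chi|a_4)-\sum_{cyc}\big[(a_i|a_4\times(a_j\times a_k))-(a_j\times a_k|a_4\times a_i)\big].\tag{3.2}$$
As $(a_i,a_4\times(a_j\times a_k))=(a_i\times a_4,a_j\times a_k)=-(a_j\times a_k,a_4\times a_i)$, we get
$$\mathrm{Tr}\,\ell_{a_4}\rho=(-7+2-1)(a_4,\chi)+2\sum_{cyc}(a_j\times a_k,a_4\times a_i).$$
From $\chi=\chi(a_2,a_3,a_1)=-(a_2\times a_3)\times a_1+(a_2,a_1)a_3-(a_3,a_1)a_2$, paired with $a_4$, and $((a_2\times a_3)\times a_1,a_4)=(a_2\times a_3,a_1\times a_4)$,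
$$(a_2\times a_3,a_4\times a_1)=(a_4,\chi)-(a_1,a_2)(a_3,a_4)+(a_1,a_3)(a_2,a_4).$$
Summing cyclically, the last two terms cancel, so
$$\sum_{cyc}(a_j\times a_k,a_4\times a_i)=3(a_4,\chi).\tag{3.3}$$
Hence $\mathrm{Tr}\,\ell_{a_4}\rho=(-6+6)(a_4,\chi)=0$. It is the coefficient $7$ that makes this work.

**Step 3.7.** *One more functional, for Section 8.* Put $\mathrm{ev}^\sharp\big(s\hat x+\{m\}+\sum(m_i|n_i)\big)=s+\sum(m_i,n_i)$. The same computation, with $7$ replaced by $1$, gives
$$\mathrm{ev}^\sharp(\rho)=0,\qquad\mathrm{ev}^\sharp(\ell_{a_4}\rho)=(-1+2-1)(a_4,\chi)+6(a_4,\chi)=6(a_4,\chi).\tag{3.4}$$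

## 4. The free VP-algebra and contraction of two variables

Let $(\Sigma(X),U(X))$ be the free VP-algebra on a set $X$ of vectors, with scalars $\Sigma(X)$ and vectors $U(X)$. VP-algebras form a two-sorted variety, so it exists. In characteristic $0$ its defining relations can be taken multilinear, hence it is graded by $\mathbb N^X$. The $\Sigma(X)$-span of the $\times$-monomials in $X$, over the subalgebra generated by all $(u,v)$ with $u,v$ monomials, is closed under all operations. So $U(X)$ is spanned over $\Sigma(X)$ by monomials, $\Sigma(X)$ is generated by the $(u,v)$ with $u,v$ monomials, and $\Sigma(\emptyset)=\mathbb F$. For $Y\subset X$ the free VP-algebra on $Y$ is a retract (send $X\setminus Y$ to $0$), so we regard it as contained in that on $X$. Example 1 is the free VP-algebra on $\{y\}$: monomials of degree $\ge2$ in $y$ vanish and $t=(y,y)$.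

**Step 4.1.** *The aim is to describe everything of degree $1$ in one variable $x$.* Let $x\notin X'$, and form $P$ and $\mathrm{Rel}$ from $(\Sigma(X'),U(X'))$. A subscript $1$ denotes $x$-degree $1$. By freeness there is a homomorphism $\Phi$ from the free VP-algebra on $X'\cup\{x\}$ to $(\Sigma(X'),U(X'))^x$, the identity on $X'$, with $x\mapsto\hat x$. Giving $E^\varepsilon$ and $P/\mathrm{Rel}$ degree $1$, it preserves $x$-degree. It sends $(e,x)$ to $(e,\hat x)=e^\varepsilon$, so composing with $e\mapsto(e,x)$ gives the identity of $U(X')$. It sends $x\mapsto\hat x$, $m\times x\mapsto\{m\}$ and $(m,x)n\mapsto m^\varepsilon n=(m|n)$, so composing it with $\mathrm{ev}_x:P\to U(X'\cup x)_1$ gives the projection $P\to P/\mathrm{Rel}$. Hence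
$$e\mapsto(e,x),\quad U(X')\to\Sigma(X'\cup x)_1\quad\text{is injective},\tag{4.1}$$
$$\ker(\mathrm{ev}_x)=\mathrm{Rel}.\tag{4.2}$$
In (4.2) the inclusion $\subseteq$ is what we just saw, and $\supseteq$ holds by (R) and (3.1).

*Both maps are surjective.* $\Sigma(X'\cup x)_1$ is spanned over $\Sigma(X')$ by the $(u,v)$ with $u,v$ monomials, linear in $x$. If $x$ is in $u''$ and $u=u'\times u''$, then $(u,v)=-(u'',u'\times v)$ by (V3); repeating, we reach $\pm(x,w)$. Then $U(X'\cup x)_1$ is spanned over $\Sigma(X')$ by the $(e,x)n$ and by the monomials linear in $x$, which up to sign are $c_k\times(\cdots\times(c_1\times x))$ with monomials $c_i$ in $X'$. The image of $\mathrm{ev}_x$ contains $x$ and all $(e,x)n$, and by (3.1) it is stable under $m\times\cdot$.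

**Step 4.2.** *The aim is to define, inside the free algebra, the operation "sum over an orthonormal basis".* Let $s\in\Sigma(X'\cup\{x,y\})$ have degree $1$ in $x$ and in $y$. By Step 4.1, $s=(\mathrm{ev}_x(p),y)$ with $p\in P$ unique modulo $\mathrm{Rel}$. Put $C_{x,y}(s)=\mathrm{Tr}(p)\in\Sigma(X')$, well defined by Step 3.6. It is $\Sigma(X')$-linear, and it is compatible with inclusions $Y'\subset X'$, since $p$ can be chosen over $Y'$ when $s$ is over $Y'\cup\{x,y\}$. If $h$ is a homomorphism from the free VP-algebra on $X'$ to $(\mathbb F,\mathbb O_0)$ and $h_{u,v}$ is its extension with $x\mapsto u$, $y\mapsto v$, then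
$$h(C_{x,y}(s))=\sum_{i=1}^7h_{e_i,e_i}(s).\tag{4.3}$$
Indeed for $p=s_0\hat x+\{m\}+\sum(m_j|n_j)$ the right side is the trace of the operator $u\mapsto h(s_0)u+h(m)\times u+\sum(h(m_j),u)h(n_j)$ on $\mathbb O_0$, namely $h(7s_0+\sum(m_j,n_j))$, because $(m\times e_i,e_i)=0$.

## 5. The axioms imply every identity of $\mathbf M$

**Theorem 1.** If $u\in U(X)$ is multilinear in $x_1,\dots,x_n$ and vanishes under all homomorphisms to $(\mathbb F,\mathbb O_0)$, then $u=0$. In particular $(E,\times)$ satisfies all identities of $\mathbf M$, for every VP-algebra $(S,E)$.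

**Step 5.1.** *The aim is to prove $q^ku=0$ for a suitable product $q$ of norms, by generic Gram–Schmidt.* Let $(S,E)$ be the free VP-algebra on $X\cup\{a,b,c\}$. Put $e_1=a$, $e_2=(a,a)b-(a,b)a$, $e_3=e_1\times e_2$, and $N_i=(e_i,e_i)$ for $i=1,2$. These three vectors are orthogonal. Further $e_2\times e_3=-e_2\times(e_2\times e_1)=N_2e_1$, $e_3\times e_1=-e_1\times(e_1\times e_2)=N_1e_2$, and $(e_3,e_3)=(e_1,e_2\times e_3)=N_1N_2$. The vector
$$e_4=N_1N_2c-N_2(c,e_1)e_1-N_1(c,e_2)e_2-(c,e_3)e_3$$
is orthogonal to $e_1,e_2,e_3$. Put $N_4=(e_4,e_4)$, $e_{i+4}=e_i\times e_4$ for $i\le3$, and $q=N_1N_2N_4$.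

By (V4), $x\times(y\times z)=-(x\times y)\times z$ for pairwise orthogonal $x,y,z$. So for $i\ne j\le3$:
$$e_i\times(e_j\times e_4)=-(e_i\times e_j)\times e_4,\quad e_i\times(e_i\times e_4)=-(e_i,e_i)e_4,\quad e_4\times(e_i\times e_4)=N_4e_i .$$
The vector $y=e_i\times e_4$ is orthogonal to $e_4$, and to $e_j$ for every $j\le3$ because $(e_i\times e_4,e_j)=(e_j\times e_i,e_4)=0$. For $i\ne j$ we have $y\times e_j=-e_j\times(e_i\times e_4)=(e_j\times e_i)\times e_4$, and $(w\times e_4)\times e_4=-N_4w$ for $w$ orthogonal to $e_4$. Hence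
$$y\times(e_j\times e_4)=-(y\times e_j)\times e_4=-((e_j\times e_i)\times e_4)\times e_4=N_4\,e_j\times e_i .$$
Finally $(e_i\times e_4,e_j\times e_4)=(e_i,e_4\times(e_j\times e_4))=N_4(e_i,e_j)$. So $e_1,\dots,e_7$ are orthogonal, their norms are monomials in $N_1,N_2,N_4$ dividing $q$, and their multiplication table over $\mathbb Z[N_1,N_2,N_4]$ is the one just computed.

Localize at $q$. *The $e_i$ span $E_q$.* Let $y\in E_q$ be orthogonal to all $e_i$. Apply (R) to $(a_1,a_2,a_3)=(e_1,e_2,e_4)$ and $e=y$: here $\chi=-e_3\times e_4=-e_7$, and every term on the right contains a pairing of $y$ with some $\pm e_i$. So $e_7\times y=0$, whence $0=e_7\times(e_7\times y)=-(e_7,e_7)y$, and $y=0$ because $(e_7,e_7)$ is invertible. Applying this to $v-\sum_i\frac{(v,e_i)}{(e_i,e_i)}e_i$ shows that $E_q$ is spanned by the $e_i$; by orthogonality it is free on them.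

Let $\tilde S=S_q[r_1,r_2,r_4]/(r_i^2-N_i)$, a free $S_q$-module in which the $r_i$ are invertible. In $E_q\otimes\tilde S$ put $e_i'=e_i/r_i$ for $i=1,2,4$, $e_3'=e_1'\times e_2'$ and $e'_{i+4}=e'_i\times e'_4$. The computations above with $N_1=N_2=N_4=1$ give the table of this orthonormal basis, and the same computations in $(\mathbb F,\mathbb O_0)$ give the same table for $e_1,\dots,e_7\in\mathbb O_0$. So $(\tilde S,E_q\otimes\tilde S)\cong(\tilde S,\mathbb O_0\otimes\tilde S)$. Under this isomorphism each $x_i$ is an $\tilde S$-combination of basis vectors of $\mathbb O_0$. As $u$ is multilinear and vanishes on $\mathbb O_0$, its image is $0$. Since $E_q\subset E_q\otimes\tilde S$, the image of $u$ in $E_q$ is $0$, so $q^ku=0$ for some $k\ge1$.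

**Step 5.2.** *The aim is to cancel $q^k$ by averaging it over $a,b,c$.* Let $w$ be a new variable and $g=(u,w)$; then $q^kg=0$. The multidegrees in $(a,b,c)$ are $(2,0,0)$ for $N_1$, $(4,2,0)$ for $N_2$, and $(6,2,1)$ for $e_4$, so $(12,4,2)$ for $N_4$; thus $q^k$ has multidegree $(18k,6k,2k)$. Substitute for $a,b,c$ sums of $18k,6k,2k$ new variables and take the component multilinear in them. As $g$ does not involve $a,b,c$, we get $\tilde q\,g=0$ with $\tilde q$ the full polarization of $q^k$. Contract the new variables in pairs, each pair coming from the same letter. The contractions are linear over the scalars in the other variables and compatible with inclusions, so the result is $\gamma g=0$, where $\gamma\in\Sigma(\emptyset)=\mathbb F$ is the iterated contraction of $\tilde q$.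

*Computation of $\gamma$.* Let $Q$ be the polynomial function with rational coefficients that $q^k$ defines on triples $(a,b,c)$ in $\mathbb O_0$. The values of $\tilde q$ are iterated directional derivatives of $Q$, so by (4.3) $\gamma=\Delta_a^{9k}\Delta_b^{3k}\Delta_c^kQ$ with the Laplacians $\Delta=\sum_i\partial_{e_i}^2$. This is a rational number, and we compute it over $\mathbb R$. For a homogeneous polynomial $H$ of degree $2r$ on $\mathbb R^7$ and a standard Gaussian vector $\xi$, Euler's relation and Gaussian integration by parts give $2r\,\mathbf E[H]=\mathbf E[\langle\xi,\nabla H\rangle]=\mathbf E[\Delta H]$, so by iteration $\mathbf E[H]=\Delta^rH/(2^rr!)$. Therefore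
$$\gamma=2^{13k}(9k)!\,(3k)!\,k!\;\mathbf E[Q]$$
for independent standard Gaussian $a,b,c$. Over $\mathbb R$ the form is positive definite, so $q=N_1N_2N_4\ge0$, and $q(e_1,e_2,e_4)=1$. Hence $\mathbf E[Q]>0$, and $\gamma$ is a positive rational number. So $g=0$, and $u=0$ by (4.1).

For the last claim, let $f\in T(\mathbf M)$ be multilinear. Then $f(x_1,\dots,x_n)\in U(X)$ vanishes under all homomorphisms to $(\mathbb F,\mathbb O_0)$, so it is $0$; by freeness $f$ vanishes in every VP-algebra. By linearization $T(\mathbf M)$ is generated by such $f$. $\square$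

## 6. Scalars acting on products

**Step 6.1.** *The aim is to write $(a,b)\,p\times q$ as a polynomial in $\times$ alone.* In $\mathcal F$ put
$$S_{ab}k=a\times(b\times k)+b\times(a\times k),\qquad G=S_{ab}p\times q+p\times S_{ab}q,$$
$$\Omega=(a\,p)+(b\,p)+(a\,q)+(b\,q)\ \text{(transpositions of variables)},\qquad R(a,b;p,q)=-\tfrac1{12}(\Omega+4)G .$$
$G$ is symmetric in $a,b$ and skew in $p,q$, and $\Omega$ commutes with $(a\,b)$ and $(p\,q)$, so $R$ is symmetric in $a,b$ and skew in $p,q$.

*In every VP-algebra $R(a,b;p,q)=(a,b)\,p\times q$.* Write $F_{ab|pq}=(a,b)\,p\times q$. By (V4′), $S_{ab}k=(a,k)b+(b,k)a-2(a,b)k$, so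
$$G=(a,p)b\times q+(b,p)a\times q+(a,q)p\times b+(b,q)p\times a-4(a,b)p\times q=(\Omega-4)F_{ab|pq},$$
since $\Omega F_{ab|pq}=F_{pb|aq}+F_{ap|bq}+F_{qb|pa}+F_{aq|pb}$. Apply $\Omega$ again, listing the images under $(a\,p),(b\,p),(a\,q),(b\,q)$:
$$F_{pb|aq}\mapsto F_{ab|pq}+F_{pb|aq}-F_{pb|aq}+F_{pq|ab},\qquad F_{ap|bq}\mapsto F_{ap|bq}+F_{ab|pq}-F_{pq|ab}-F_{ap|bq},$$
$$F_{qb|pa}\mapsto -F_{qb|pa}-F_{pq|ab}+F_{ab|pq}+F_{qb|pa},\qquad F_{aq|pb}\mapsto F_{pq|ab}-F_{aq|pb}+F_{aq|pb}+F_{ab|pq}.$$
The total is $\Omega^2F_{ab|pq}=4F_{ab|pq}$. Hence $R=-\frac1{12}(\Omega^2-16)F=F$.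

**The algebra $L$.** Let $\mathcal J\subset\mathcal F$ be the T-ideal generated by the elements of $T(\mathbf M)$ of degree $\le6$, let $\mathfrak L$ be the corresponding variety of anticommutative algebras, $L=\mathcal F/\mathcal J$ and $L^2=L\times L$ (the span of products). By construction we have the principle

**(IP)** *Every polynomial of degree $\le6$ that vanishes on $\mathbb O_0$ is zero in $L$ for all values of its variables in $L$.*

Theorem B says that $\mathcal J=T(\mathbf M)$. By (IP), for all elements of $L$: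
$$R(a,b;p,q)\times c=R(a,b;p\times q,c),\tag{6.1}$$
$$R(a,k;b,c)+R(b,k;a,c)-2R(a,b;k,c)=S_{ab}k\times c.\tag{6.2}$$
In (6.1), degree $5$, both values on $\mathbb O_0$ are $(a,b)(p\times q)\times c$; (6.2), degree $4$, is (V4′) times $c$.

**Lemma 2.** For $a,b\in L$ there is a linear map $T_{a,b}:L^2\to L^2$ with $T_{a,b}(p\times q)=R(a,b;p,q)$ for all $p,q\in L$. It is bilinear and symmetric in $a,b$.

**Step 6.2.** *The aim is to reduce Lemma 2 to one multilinear statement.* We must show: if $K=\sum p_i\otimes q_i\in L\otimes L$ maps to $0$ in $L$, then $\sum R(a,b;p_i,q_i)=0$. The kernel of $L\otimes L\to L$ is multigraded and stable under substitutions, so we may take $K$ multihomogeneous, and up to a nonzero factor $K$ arises by identifying variables in its full linearization, which is again in the kernel. Since $R$ commutes with substitutions, we may assume that $K$ is multilinear and that $a,b$ are generators not occurring in $K$. So let $r=\sum_jc_j\,p_j\times q_j\in\mathcal J$ be multilinear in $x_1,\dots,x_n$, $n\ge2$, with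 $p_j,q_j$ monomials, and let $\beta=\sum_jc_jR(a,b;p_j,q_j)\in L$. We want $\beta=0$.

**Step 6.3.** *The aim is to show that $\beta$ is symmetric in all its variables.* For a monomial $\tau$ and a submonomial $\sigma=p\times q$ of it, let $R_\sigma(\tau)\in L$ be $\tau$ with $\sigma$ replaced by $R(a,b;p,q)$. By (6.1), $R(a,b;p,q)\times c=R(a,b;p\times q,c)$, and by skewness $c\times R(a,b;p,q)=R(a,b;c,p\times q)$. So $R_\sigma(\tau)$ does not change when $\sigma$ is replaced by the next larger submonomial; hence it does not depend on $\sigma$, and $\beta=\sum_jc_jR_{\sigma_j}(p_j\times q_j)$ for any choice of the $\sigma_j$.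

Fix $k$, and in each monomial $\tau=p_j\times q_j$ choose $\sigma=x_k\times c$ (up to sign) to be the parent of the leaf $x_k$. Then by (6.2)
$$\big((a\,x_k)+(b\,x_k)-2\big)R_\sigma(\tau)=\tau|_{x_k\to S_{ab}x_k},$$
because inside $\tau$ the factor becomes $R(x_k,b;a,c)+R(a,x_k;b,c)-2R(a,b;x_k,c)=S_{ab}x_k\times c$. Summing over $j$,
$$\big((a\,x_k)+(b\,x_k)-2\big)\beta=r|_{x_k\to S_{ab}x_k}=0\quad\text{in }L,$$
since $r\in\mathcal J$. Also $(a\,b)\beta=\beta$. So the sum of the three transpositions of $\mathrm{Sym}\{a,b,x_k\}$ acts on $\beta$ as $3$. This sum is central in the group algebra and acts as $3,0,-3$ on the trivial, the $2$-dimensional and the sign representation. Hence $\beta$ is fixed by $\mathrm{Sym}\{a,b,x_k\}$. This holds for every $k$, so $\beta$ is fixed by $\mathrm{Sym}\{a,b,x_1,\dots,x_n\}$.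

**Step 6.4.** *The aim is to conclude.* By Step 6.3, $(n+2)!\,\beta$ is the full linearization of $\beta(x,\dots,x)$, and this is $0$ because a monomial of degree $\ge2$ in one variable contains $x\times x$. So $\beta=0$. Bilinearity and symmetry in $a,b$ are inherited from $R$. $\square$

**Convention.** An expression in which $T_{a,b}$ is applied to an explicit sum of products is a polynomial via $T_{a,b}(p\times q)=R(a,b;p,q)$. By Step 6.1 its values on $\mathbb O_0$, and in any VP-algebra, are obtained by reading $T_{a,b}$ as multiplication by $(a,b)$. With $w=a\times(b\times c)+(a\times b)\times c$, (IP) gives: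
$$T_{a,b}T_{c,d}=T_{c,d}T_{a,b},\tag{6.3}$$
$$T_{a\times b,c}=T_{a,b\times c},\tag{6.4}$$
$$T_{w,d}=2T_{a,c}T_{b,d}-T_{a,b}T_{c,d}-T_{b,c}T_{a,d},\tag{6.5}$$
$$w\times d=2T_{a,c}(b\times d)-T_{a,b}(c\times d)-T_{b,c}(a\times d).\tag{6.6}$$
Applied to $p\times q$, the first three have degrees $6$, $5$, $6$. They hold on $\mathbb O_0$ because scalars commute, by (V3), and by (V4) paired with $d$. The last has degree $4$ and is (V4) times $d$.

## 7. A VP-algebra built from $L$

*The aim of this section is to attach to $L$ a VP-algebra, so that the free VP-algebra acts on $L^2$.* Let $\mathcal S\subseteq\mathrm{End}(L^2)$ be the unital subalgebra generated by all $T_{a,b}$; it is commutative by (6.3). By (6.1),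
$$(sm)\times c=s(m\times c)\qquad(s\in\mathcal S,\ m\in L^2,\ c\in L).\tag{7.1}$$

**Step 7.1.** *Construction.* Let
$$j:L\to\mathrm{Hom}(L,L^2)\oplus\mathrm{Hom}(L,\mathcal S),\qquad j(a)=\big(c\mapsto a\times c,\ c\mapsto T_{a,c}\big),$$
let $\mathbb V=\mathcal S\,j(L)$, and put $(sj(a),s'j(b))=ss'T_{a,b}$ and $sj(a)\times s'j(b)=ss'j(a\times b)$. Suppose $\sum s_ij(a_i)=0$, that is, $\sum s_i(a_i\times c)=0$ and $\sum s_iT_{a_i,c}=0$ for all $c$. The second equation (with symmetry) shows that the form is well defined. For the product we need $\sum s_ij(a_i\times b)=0$: by (7.1), $\sum s_i((a_i\times b)\times c)=\big(\sum s_i(a_i\times b)\big)\times c=0$, and by (6.4), $\sum s_iT_{a_i\times b,c}=\sum s_iT_{a_i,b\times c}=0$; the other argument follows by skewness. (V1) and (V2) are clear, (V3) is (6.4), and the two components of (V4) for $j(a),j(b),j(c)$, evaluated at $d$, are (6.6) and (6.5). So $(\mathcal S,\mathbb V)$ is a VP-algebra, and $j:L\to(\mathbb V,\times)$ is a homomorphism.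

**Step 7.2.** *Comparison with the free VP-algebra.* Write $\Sigma=\Sigma(X)$, $U=U(X)$. By Theorem 1, $(U,\times)\in\mathfrak L$, so there is a homomorphism $\pi:L\to U$ with $\pi(x)=x$ for $x\in X$. Let $(\theta,\Theta):(\Sigma,U)\to(\mathcal S,\mathbb V)$ be the homomorphism with $x\mapsto j(x)$. Both $\Theta\pi$ and $j$ are homomorphisms agreeing on $X$, so $\Theta\pi=j$, and $\theta((\pi a,\pi b))=T_{a,b}$. Via $\theta$, $L^2$ is a $\Sigma$-module: scalars now act on products. For $u\in U$ and $c\in L$ let $u*c\in L^2$ be the value at $c$ of the first component of $\Theta(u)$. Then, for $t\in\Sigma$ and $m\in L^2$: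

* $u*c$ is $\Sigma$-linear in $u$, and $\pi(a)*c=a\times c$.
* $u*(tm)=t(u*m)$: write $\Theta(u)=\sum s_ij(a_i)$ and use (7.1) and commutativity of $\mathcal S$.
* $\pi(tm)=t\pi(m)$: for $t=(\pi a,\pi b)$, $m=p\times q$ this says $R(\pi a,\pi b;\pi p,\pi q)=(\pi a,\pi b)\,\pi p\times\pi q$, which is Step 6.1; such $t$ generate $\Sigma$.
* $\pi(u*c)=u\times\pi(c)$: write $u=\sum t_i\pi(a_i)$ and use the previous items.

## 8. Proof of Theorem B

**Claim 3.** $\pi$ is injective on multilinear elements of $L$.

The claim proves Theorem B: a multilinear $f\in T(\mathbf M)$ has $\pi(f)=0$ by Theorem 1, so $f\in\mathcal J$, and in characteristic $0$ this gives $T(\mathbf M)=\mathcal J$.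

We prove Claim 3 by induction on the degree $n$. For $n=1$ it is clear, since $x\ne0$ in $U$. Assume it in degrees $<n$. Fix $x\in X$; let $X'=X\setminus\{x\}$, $L'=L(X')\subset L$ the subalgebra generated by $X'$, $U'=U(X')$, $\Sigma'=\Sigma(X')$. Then $U'=\Sigma'\pi(L')$, and $\Sigma'$ preserves $L'^2$. The plan is to lift the map $\mathrm{ev}_x:P\to U(X)_1$, whose kernel we know from (4.2), to a map into $L$. The generators $\{u\}$ lift at once to $u*x$. But $\hat x\mapsto x$ multiplied by a scalar, and $(u|v)\mapsto(u,x)v$, cannot be lifted, by the obstruction of Section 2. We lift enough combinations of them instead.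

**Step 8.1.** *The aim is to find products in $L$ that represent $(a,c)b-(a,b)c$ and $(m,c)x$.* For $a,b,c\in L$ put
$$\omega(a;b,c)=\tfrac13\big[2a\times(b\times c)+(a\times b)\times c+b\times(a\times c)\big].$$
The left side of (V4) for $(a,b,c)$ minus that for $(a,c,b)$ is $3\omega(a;b,c)$; the same difference of right sides is $3\big((a,c)b-(a,b)c\big)$. So in any VP-algebra $\omega(a;b,c)$ has the value $(a,c)b-(a,b)c$. For $u,v\in U'$ put
$$\omega(u;v,x)=\tfrac13\big[2u*(v*x)+(u\times v)*x+v*(u*x)\big]\in L^2 .$$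
This is $\Sigma'$-bilinear, agrees with the previous definition for $u=\pi a$, $v=\pi b$, and $\pi\,\omega(u;v,x)=(u,x)v-(u,v)x$.

For $m\in L^2$, $c\in L$ let
$$\langle m,c\rangle=T_{c,x}m+\omega(c;x,m)\in L^2 .$$
Its value in a VP-algebra is $(c,x)m+(c,m)x-(c,x)m=(m,c)x$. It is $\mathcal S$-linear in $m$, by (7.1) and commutativity of $\mathcal S$. By (IP),
$$\langle p\times q,c\rangle\ \text{is alternating in }p,q,c;\qquad\langle m,d\rangle=\langle d,m\rangle\ \text{for }m,d\in L^2,\tag{8.1}$$
the first in degree $4$ with value $\varphi(p,q,c)x$, the second in degree $5$ for $m=p\times q$, $d=r\times s$, with value $(m,d)x$.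

**Step 8.2.** *The aim is to lift $s\mapsto sx$ for the scalars $s$ that allow it.* Let $I'=\mathrm{span}\{(\pi m,\pi c):m\in L'^2,\ c\in L'\}\subseteq\Sigma'$, a $\Sigma'$-submodule because $t(\pi m,\pi c)=(\pi(tm),\pi c)$. On the multilinear components of $I'$ of degree $\le n-1$ define
$$\kappa\Big(\sum(\pi m_i,\pi c_i)\Big)=\sum\langle m_i,c_i\rangle .$$

*Well-definedness.* By multigrading we may suppose $\sum(\pi m_i,\pi c_i)=0$ with $m_i,c_i$ monomials up to scalars, each $m_i\otimes c_i$ multilinear in the same variables. Let $x_1$ be one of these. By (8.1) each $\langle m,c\rangle$ can be rewritten with second argument $x_1$. If $x_1$ occurs in $p$, where $m=p\times q$, then $\langle p\times q,c\rangle=\langle q\times c,p\rangle$; if it occurs in $q$, then $\langle p\times q,c\rangle=\langle c\times p,q\rangle$. So $x_1$ is in the second argument. If that is $d'\times d''$ with $x_1$ in $d'$, then $\langle m,d'\times d''\rangle=\langle d'\times d'',m\rangle=\langle d''\times m,d'\rangle$; if $x_1$ is in $d''$, it equals $\langle m\times d',d''\rangle$.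 The degree of the second argument drops until it is $x_1$. The scalars $(\pi m,\pi c)$ change in the same way, since $\varphi$ is alternating and the form symmetric. So $\sum\langle m_i,c_i\rangle=\langle m',x_1\rangle$ with $m'\in L'^2$ multilinear of degree $\le n-2$, not containing $x_1$, and $(\pi m',x_1)=0$. By (4.1) $\pi m'=0$, and by induction $m'=0$.

$\kappa$ is $\Sigma'$-linear, since $\langle tm,c\rangle=t\langle m,c\rangle$, and $\pi\kappa(s)=sx$.

**Step 8.3.** *The aim is to lift $\mathrm{ev}_x$ on a large submodule.* Form $P$ from $(\Sigma',U')$, graded so that $\hat x$ has degree $0$, and let $P_I=\{p\in P:\mathrm{ev}^\sharp(p)\in I'\}$. For $p=s_0\hat x+\{u\}+\sum(u_i|v_i)\in P_I$, multilinear of degree $\le n-1$ in $X'$, put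
$$\hat\Psi(p)=\kappa(\mathrm{ev}^\sharp p)+u*x+\sum\omega(u_i;v_i,x)\in L^2 .$$
It is well defined and $\Sigma'$-linear, and
$$\pi\hat\Psi(p)=\Big(s_0+\sum(u_i,v_i)\Big)x+u\times x+\sum\big[(u_i,x)v_i-(u_i,v_i)x\big]=\mathrm{ev}_x(p).$$
As $p=(\mathrm{ev}^\sharp p)\hat x+\{u\}+\sum\big[(u_i|v_i)-(u_i,v_i)\hat x\big]$, the image of $\hat\Psi$ is spanned by the elements $\kappa(s)=\hat\Psi(s\hat x)$ with $s\in I'$, $u*x=\hat\Psi(\{u\})$, and $\omega(u;v,x)=\hat\Psi((u|v)-(u,v)\hat x)$.

**Step 8.4.** *The aim is to show that every multilinear element of $L$ of degree between $2$ and $n$ that contains $x$ lies in the image of $\hat\Psi$.* Such elements are spanned by $c_k\times(\cdots\times(c_1\times x))$ with $k\ge1$ and monomials $c_i\in L'$, and $c_1\times x=\hat\Psi(\{\pi c_1\})$. So it suffices that, in total degrees $\le n$, the image is stable under $c\times\cdot$ for $c\in L'$. We also write $c$ for $\pi c$ when it is an argument from $U'$. There are three kinds of spanning elements.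

*First,* $c\times(u*x)=2\omega(c;u,x)-\omega(u;c,x)-(c\times u)*x$. With $A=c\times(u*x)$, $B=(c\times u)*x$, $C=u*(c\times x)$ we have $3\omega(c;u,x)=2A+B+C$ and $3\omega(u;c,x)=2C-B+A$, so $6\omega(c;u,x)-3\omega(u;c,x)=3A+3B$. The right side of the formula is $\hat\Psi$ of $2(c|u)-(u|c)-\{c\times u\}-(c,u)\hat x$, whose $\mathrm{ev}^\sharp$ is $0$.

*Second,* $c\times\omega(u;v,x)=\omega(u;c\times v,x)-(u,v)(c\times x)+\kappa((u,c\times v))$. Here $(u,c\times v)\in I'$ since $I'$ is a $\Sigma'$-submodule. Both sides are $\Sigma'$-bilinear in $u,v$, so take $u=\pi a$, $v=\pi b$. The formula becomes $c\times\omega(a;b,x)=\omega(a;c\times b,x)-T_{a,b}(c\times x)+\langle c\times b,a\rangle$, which has degree $4$. The value of the left side is $(a,x)c\times b-(a,b)c\times x$, and that of the right side is $(a,x)c\times b-(a,c\times b)x-(a,b)c\times x+(c\times b,a)x$. They agree, so (IP) applies. The right side lies in the image, as $(u,v)(c\times x)=\hat\Psi(\{(u,v)\pi c\})$.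

*Third,* $c\times\kappa(s)=s(c\times x)=\hat\Psi(\{s\,\pi c\})$. For $s=(\pi(p\times q),\pi d)$ the first equality reads $c\times\langle p\times q,d\rangle=T_{p\times q,d}(c\times x)$. This has degree $5$, both values are $(p\times q,d)\,c\times x$, and (IP) applies.

**Step 8.5.** *The aim is to compute the kernel.* Let $f\in L$ be multilinear of degree $n\ge2$ with $\pi f=0$, and let $x$ be one of its variables. By Step 8.4, $f=\hat\Psi(p)$ with $p\in P_I$ multilinear. Then $\mathrm{ev}_x(p)=\pi f=0$, so $p\in\mathrm{Rel}$ by (4.2). Since $U'=\Sigma'\pi(L')$ and $\rho,\ell$ are $\Sigma'$-multilinear, $p$ is a $\Sigma'$-combination of elements $\rho(a_1,a_2,a_3)$ and $\ell_{a_4}\rho(a_1,a_2,a_3)$ with monomials $a_i\in L'$ (identified with their images), each term being multilinear. These elements lie in $P_I$: put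
$$\hat\chi=-(a_1\times a_2)\times a_3+\omega(a_3;a_2,a_1)\in L'^2,\qquad\text{so that }\chi(a_1,a_2,a_3)=\pi(\hat\chi);$$
then by (3.4) $\mathrm{ev}^\sharp(\rho)=0$ and $\mathrm{ev}^\sharp(\ell_{a_4}\rho)=6(\pi\hat\chi,\pi a_4)\in I'$. By (3.2),
$$\hat\Psi(\rho)=\hat\chi\times x-\sum_{cyc}\big[\omega(a_i;a_j\times a_k,x)-\omega(a_j\times a_k;a_i,x)\big],$$
$$\hat\Psi(\ell_{a_4}\rho)=6\langle\hat\chi,a_4\rangle-(a_4\times\hat\chi)\times x+2\omega(a_4;\hat\chi,x)-\omega(\hat\chi;a_4,x)-\sum_{cyc}\big[\omega(a_i;a_4\times(a_j\times a_k),x)-\omega(a_j\times a_k;a_4\times a_i,x)\big].$$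
These are polynomials of degrees $4$ and $5$ in the $a_i$ and $x$. Reading $\omega(a;b,x)$ as $(a,x)b-(a,b)x$ and $\langle m,c\rangle$ as $(m,c)x$, their values on $\mathbb O_0$ are those of $\mathrm{ev}_x\rho$ and of $\mathrm{ev}_x\ell_{a_4}\rho=a_4\times\mathrm{ev}_x\rho$, hence $0$ by (R). By (IP) they vanish in $L$, and by $\Sigma'$-linearity $f=\hat\Psi(p)=0$. This proves Claim 3 and Theorem B. $\blacksquare$

## 9. From the vector product to the octonions

We now prove Theorem A. Let $\mathfrak F$ be the free nonassociative algebra on $X$ without unit, $\mathfrak F^\#=\mathbb F1\oplus\mathfrak F$, $I_7$ the T-ideal generated by the identities of $\mathbb O$ of degree $\le7$, $A=\mathfrak F^\#/I_7$, and $N=T(\mathbb O)/I_7\subseteq A$. We must show $N=0$.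

**Step 9.1.** *The aim is to collect the structure of $A$ that we use.* Substituting $1$ for some, not all, variables of a multilinear identity of $\mathbb O$ of degree $\le7$ gives again such an identity, and substituting $1$ for all of them gives $0$, since $\mathbb O$ is unital. Hence *$A$ satisfies all identities of $\mathbb O$ of degree $\le7$*; in particular it makes no difference whether the free algebra is taken with unit.

Let $\partial_i$ be the derivation of $\mathfrak F^\#$ with $\partial_ix_j=\delta_{ij}$; these derivations commute. They preserve $T(\mathbb O)$: $\partial_if$ is the coefficient of $\lambda$ in $f(x_i+\lambda)$, so it vanishes on $\mathbb O$, and therefore its constant term is $0$. They preserve $I_7$: for multilinear $f$, $\partial_if(a_1,\dots,a_k)=\sum_jf(\dots,\partial_ia_j,\dots)$ with $\partial_ia_j\in\mathfrak F^\#$, and $A$ satisfies $f$. So the $\partial_i$ act on $A$ as derivations and preserve $N$. Finally $N$ is multigraded, stable under substitutions, and has no nonzero elements of degree $\le7$.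

**Step 9.2.** *The aim is a small calculus.* $A$ is alternative, so its associator is alternating. Let $a\circ b=ab+ba$. In alternative algebras:
$$[a\circ b,c]=a\circ[b,c]+[a,c]\circ b,\tag{9.1}$$
$$(a\circ b)\circ c-a\circ(b\circ c)=[b,[a,c]]-2(a,b,c),\qquad 6(a,b,c)=[[a,b],c]+[[b,c],a]+[[c,a],b].\tag{9.2}$$
For (9.1): $[ab,c]-a[b,c]-[a,c]b=(a,b,c)+(c,a,b)-(a,c,b)=3(a,b,c)$; add the same with $a,b$ interchanged. For the first part of (9.2) the left side is
$$(a,b,c)+\{(ba)c-(bc)a\}+\{c(ab)-a(cb)\}+\{c(ba)-(cb)a\},$$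
and the braces are $b[a,c]+(b,a,c)-(b,c,a)=b[a,c]-2(a,b,c)$, then $-[a,c]b-(c,a,b)+(a,c,b)=-[a,c]b-2(a,b,c)$, then $-(c,b,a)=(a,b,c)$. For the second part, in any algebra the right side is the alternating sum of $(a,b,c)$ over all permutations. So $(a\circ b)\circ c-a\circ(b\circ c)$ is a combination of double commutators of $a,b,c$, each used once.

Let $\mathcal Z$ be the center of $A$: the elements that commute and associate with everything. On $\mathbb O$ the element $[a,b]\circ[c,d]$ is a scalar, so $[[a,b]\circ[c,d],e]$ and $([a,b]\circ[c,d],e,f)$ are identities of degrees $5$ and $6$. As associators alternate, we get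
$$m\circ m'\in\mathcal Z\quad\text{for }m,m'\in[A,A].\tag{9.3}$$
If $g\in T(\mathbf M)$ has degree $\le6$, then $g$ formed with the product $\frac12[\,,]$ is an identity of $\mathbb O$, since $\frac12[x,y]=\bar x\times\bar y$; hence it is an identity of $A$. So $(A,\frac12[\,,])\in\mathfrak L$. Let $\Lambda$ be its subalgebra generated by $X$, a homomorphic image of $L$, and let $\Lambda^2=[\Lambda,\Lambda]$. On $\mathbb O$, with $R$ formed from $\frac12[\,,]$, both sides of $([a,b]\circ[c,d])[p,q]=-4R([a,b],[c,d];p,q)$ are $-4([a,b],[c,d])\,\bar p\times\bar q$. This identity of degree $6$ gives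
$$(m_1\circ m_2)m_3\in\Lambda^2\quad\text{for }m_1,m_2,m_3\in\Lambda^2.\tag{9.4}$$

**Step 9.3.** *The aim is to isolate a subalgebra killed by all $\partial_i$.* Let $A_1=\mathbb F1+\Lambda^2+\Lambda^2\circ\Lambda^2$. It is a subalgebra: for $m,m'\in\Lambda^2$, $mm'=\frac12m\circ m'+\frac12[m,m']$; for $z=m_1\circ m_2\in\mathcal Z$, $zm\in\Lambda^2$ by (9.4), and $z(m_3\circ m_4)=(zm_3)\circ m_4$ as $z$ is central. Also $[x,A_1]\subseteq A_1$ for $x\in X$. And $\partial_iA_1=0$: in a commutator monomial $[u,v]$ the elements $\partial_iu,\partial_iv$ are scalars (degree $1$) or $0$ (by induction on degree), so $[\partial_iu,v]+[u,\partial_iv]=0$.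

**Step 9.4.** *The aim is to filter $A$ over $A_1$ by Jordan multiplication with generators.* Let $A'_0=A_1$ and $A'_k=A'_{k-1}+\sum_{x\in X}x\circ A'_{k-1}$. Let $G(l)$ be the statement $[x,A'_l]\subseteq A'_l$ for all $x\in X$, and $S(n)$ the statement that $A'_k\circ A'_l\subseteq A'_{k+l}$ and $[A'_k,A'_l]\subseteq A'_{k+l}$ whenever $k+l\le n$. $G(0)$ and $S(0)$ hold.

*$G(l-1)$ and $S(l-1)$ imply $G(l)$.* For $w\in A'_{l-1}$, (9.1) gives $[x,x'\circ w]=x'\circ[x,w]+[x,x']\circ w$, with $[x,w]\in A'_{l-1}$ and $[x,x']\in A'_0$.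

*$G(0),\dots,G(n-1)$ and $S(n-1)$ imply $S(n)$.* By symmetry let $k\ge1$, $k+l=n$, $u\in A'_{k-1}$, $w\in A'_l$. Then $[x\circ u,w]=x\circ[u,w]+u\circ[x,w]$, where $[u,w]\in A'_{n-1}$ and $u\circ[x,w]\in A'_{n-1}$; so it lies in $A'_n$. By (9.2), $(x\circ u)\circ w-x\circ(u\circ w)$ is a combination of $[x,[u,w]]$, $[u,[x,w]]$, $[w,[x,u]]$, all in $A'_{n-1}$; and $x\circ(u\circ w)\in A'_n$.

So all $G(l)$ and $S(n)$ hold. Then $\bigcup A'_k$ is closed under $\circ$ and $[\,,]$, hence is a subalgebra; it contains $1$ and each $x=\frac12x\circ1$; so it equals $A$.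

**Step 9.5.** *The aim is a normal form, and the reduction of $N=0$ to $N\cap A_1=0$.* Let $V_x=x\circ(\cdot)$. By (9.2), $x\circ(y\circ w)$ and $y\circ(x\circ w)$ both equal $(x\circ y)\circ w$ up to double commutators of $x,y,w$, which lie in $A'_l$ for $w\in A'_l$ by $G(l)$ and $S(l)$. So $(V_xV_y-V_yV_x)A'_l\subseteq A'_l$. Hence moving $V_x$ to its place in $V_xV_{y_1}\cdots V_{y_{k-1}}a$, $a\in A_1$, changes the element by elements of $A'_{k-2}$: passing $V_{y_i}$ costs a term in $V_{y_1}\cdots V_{y_{i-1}}A'_{k-1-i}$. Order $X$ and write $V^\alpha=V_{x_1}^{\alpha_1}V_{x_2}^{\alpha_2}\cdots$. By induction on $k$, every $f\in A$ is a finite sum $f=\sum_\alpha V^\alpha a_\alpha$ with $a_\alpha\in A_1$.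

Since $\partial_i(x_j\circ w)=2\delta_{ij}w+x_j\circ\partial_iw$, we have $\partial_iV_{x_j}=V_{x_j}\partial_i+2\delta_{ij}$, and $\partial_iA_1=0$. So for $|\alpha|\le|\beta|$, $\partial^\beta V^\alpha a=2^{|\beta|}\beta!\,a$ if $\alpha=\beta$; otherwise some $\beta_i>\alpha_i$ and the result is $0$. Hence for $f\in N$ and $|\beta|$ maximal among the occurring $\alpha$,
$$2^{|\beta|}\beta!\,a_\beta=\partial^\beta f\in N\cap A_1 .$$
If $N\cap A_1=0$, all these $a_\beta$ vanish; delete them and repeat with the next lower value of $|\beta|$. In the end $f=0$. So $N=0$ as soon as $N\cap A_1=0$.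

**Step 9.6.** *The aim is to remove the vector part with Theorem B.* Let $f=c+m+z\in N\cap A_1$ with $c\in\mathbb F$, $m\in\Lambda^2$, $z\in\Lambda^2\circ\Lambda^2$. On $\mathbb O$, $c+z$ has scalar values and $m$ trace-zero values, so both vanish on $\mathbb O$. Evaluating at $0$ gives $c=0$. Now $m$ is the image of an element of $\mathcal F$ vanishing on $\mathbb O_0$; by Theorem B that element lies in $\mathcal J$, which maps to $0$ in $\Lambda$. So $m=0$ and $f=z\in N\cap(\Lambda^2\circ\Lambda^2)$. This space is multigraded and stable under linear substitutions of generators, so by full linearization we may assume $z$ multilinear in $x_1,\dots,x_n$. If $n\le7$ then $z=0$, since $N$ has no nonzero elements of degree $\le7$. Let $n\ge8$.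

**Step 9.7.** *The aim is to turn the scalar $z$ into an identity of $\mathbf M$ in one variable less.* Put $x=x_n$. For $p,m'\in\Lambda^2$, $q\in\Lambda$, (9.3) and (9.1) give $0=[p\circ m',q]=p\circ[m',q]+[p,q]\circ m'$, that is,
$$[p,q]\circ m'=p\circ[q,m'].\tag{9.5}$$
$z$ is a combination of products $[p,q]\circ m'$ of monomials with $x$ in $p$. If $p\ne x$ then $p\in\Lambda^2$, and (9.5) gives $p\circ[q,m']$ with $x$ in the factor $p$ of smaller degree. Repeating, $z=\sum_jc_j[x,q_j]\circ m'_j$, where $q_j\in\Lambda$ and $m'_j\in\Lambda^2$ are images of monomials of $\mathcal F$ not containing $x$. Writing the product of $\mathcal F$ as juxtaposition, let $r=\sum_jc_j\,q_jm'_j\in\mathcal F$, of degree $n-1\ge7$. On $\mathbb O$,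
$$[x,q]\circ m'=-2([x,q],m')=-4(\bar x\times\bar q,m')=-4(\bar x,\bar q\times m').$$
As $z$ vanishes on $\mathbb O$ and the form is nondegenerate, $r\in T(\mathbf M)=\mathcal J$ by Theorem B.

**Step 9.8.** *The aim is to go back from $r$ to $z$ by a map that kills $\mathcal J$.* For multilinear monomials of $\mathcal F$ of degree $\ge3$ not containing $x$ define (evaluating factors in $\Lambda$)
$$Z(qm)=[x,q]\circ m\ \text{ if }\deg m\ge2,\qquad Z(qm)=-[x,m]\circ q\ \text{ if }\deg q\ge2 .$$
If both degrees are $\ge2$ the two agree, since $0=[x,q\circ m]=q\circ[x,m]+[x,q]\circ m$ by (9.3) and (9.1). The definition is compatible with $qm=-mq$. Extend $Z$ linearly to multilinear elements; then $Z(r)=z$.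

**Claim 4.** $Z$ vanishes on multilinear elements of $\mathcal J$ of degree $\ge7$.

$\mathcal J$ is spanned by the elements obtained from $g(u_1,\dots,u_k)$, with $g\in T(\mathbf M)$ multilinear of degree $k\le6$ and $u_i$ monomials, by successive multiplications by monomials. So its multilinear elements of degree $\ge7$ are spanned by multilinear elements of two kinds: (i) $g(u_1,\dots,u_k)$, where some $u_i$, say $u_1$, has degree $\ge2$ because the total degree exceeds $6$; (ii) $hc$ with $h\in\mathcal J$ (so $\deg h\ge2$) and $c$ a monomial.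

Kind (ii): $Z(hc)=-[x,c]\circ h=0$, because $h=0$ in $\Lambda$.

Kind (i): write $g(y,u_2,\dots,u_k)$ as a combination of $c_l(c_{l-1}(\cdots(c_1y)))$ with $l\ge1$ and $c_i$ monomials in $u_2,\dots,u_k$, and let $y=u_1\in\Lambda^2$. As the product of $\Lambda$ is $\frac12[\,,]$, (9.5) reads $p\circ(qm')=(pq)\circ m'$ for $p,m'\in\Lambda^2$, and $[x,c_l]=2\,xc_l\in\Lambda^2$. Moving one factor after another across $\circ$,
$$Z\big(c_l(\cdots(c_1y))\big)=2(xc_l)\circ\big(c_{l-1}(\cdots(c_1y))\big)=\dots=2\big(((xc_l)c_{l-1})\cdots c_1\big)\circ y .$$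
Therefore $Z(g(u_1,\dots,u_k))=2\,g^\dagger(x,u_2,\dots,u_k)\circ u_1$, where $g^\dagger$ arises from $g$ by replacing $c_l(\cdots(c_1y))$ with $((xc_l)\cdots)c_1$. On $\mathbb O_0$ we have $(c\times w,x)=(w,x\times c)$, so $(g(y,\dots),x)=(y,g^\dagger(x,\dots))$. The left side is $0$ for all $y$, so $g^\dagger\in T(\mathbf M)$. Its degree is $k\le6$, so $g^\dagger(x,u_2,\dots,u_k)=0$ in $\Lambda$. This proves Claim 4.

**Step 9.9.** *Conclusion.* $r\in\mathcal J$ is multilinear of degree $n-1\ge7$, so $z=Z(r)=0$. Hence $N\cap A_1=0$, so $N=0$ and $T(\mathbb O)=I_7$. By the known result of Bremner, Madariaga and Peresi, and since in characteristic $0$ identities are equivalent to multilinear ones of the same degree, $I_7$ is the T-ideal generated by the alternative laws, (R2), (HP5) and any one of (HP6), (SZ), $(\ast)$. This proves Theorem A and the conjecture. $\blacksquare$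

## 10. Degree five does not suffice

Generation in degree $\le6$, the first half of Theorem C, follows from Theorem A, because the generators named there have degrees $3$, $5$ and $6$. For the rest we use an algebra that cannot be told apart from $\mathbb O$ in degree $\le5$. Let $\mathcal G$ be the unital Grassmann algebra on anticommuting generators $\varepsilon_1,\varepsilon_2,\dots$ with $\varepsilon_i^2=0$, and $T(\mathcal G)$ its T-ideal in the free unital *associative* algebra. On $\mathcal G$, $[a,b]=2a_1b_1$ with $a_1,b_1$ the odd parts. So modulo $T(\mathcal G)$ commutators are central, and $[y_1,y_2][y_3,y_4]$ is skew-symmetric in all four variables. $T(\mathcal G)$ is stable under the derivations $\partial_i$, as $\mathcal G$ is unital.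

**Claim 5.** $\mathcal G$ satisfies every identity of $\mathbb O$ of degree $\le5$.

**Step 10.1.** *The aim is to reduce a counterexample to a product of commutators.* Let $f\in T(\mathbb O)$ be multilinear of degree $\le5$ with image $\bar f\notin T(\mathcal G)$ in the free unital associative algebra. Choose a maximal product $\partial_S$ of distinct $\partial_i$'s with $h=\partial_S\bar f\notin T(\mathcal G)$; then $\partial_ih\in T(\mathcal G)$ for all $i$. Sorting monomials, $h\equiv\sum_I\lambda_Ix_Ic_J$ modulo $T(\mathcal G)$, where $x_I$ is an ordered monomial and $c_J$ is the product of commutators in the complementary variables $J$, in order. Each $c_J\notin T(\mathcal G)$: evaluate at the $\varepsilon_i$. For $|I|$ maximal with $\lambda_I\ne0$ we have $\partial_Ih\equiv\lambda_Ic_J\notin T(\mathcal G)$, since $\partial_i$ kills commutators and $\partial_Ix_{I'}=0$ for $I'\not\supseteq I$. As $\partial_ih\in T(\mathcal G)$ for all $i$, this forces $I=\emptyset$. So, after renaming variables,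
$$h\equiv\lambda[x_1,x_2]\cdots[x_{m-1},x_m],\qquad\lambda\ne0,\quad m\le5\text{ even}.$$
Here $h=\overline{\partial_Sf}$, and $\partial_Sf\in T(\mathbb O)$ is multilinear of degree $m$. The case $m=0$ is impossible because $T(\mathbb O)$ contains no nonzero constants, and $m=2$ by Section 2. So $m=4$.

**Step 10.2.** *The aim is to skew-symmetrize and normalize.* Let $\mathrm{Alt}=\sum_{\sigma\in S_4}\epsilon(\sigma)\sigma$ and $g=\mathrm{Alt}(\partial_Sf)\in T(\mathbb O)$. Then $\bar g=\mu s_4$ with $s_4=\mathrm{Alt}(x_1x_2x_3x_4)=\frac14\mathrm{Alt}([x_1,x_2][x_3,x_4])$. Modulo $T(\mathcal G)$, $\bar g\equiv24\lambda[x_1,x_2][x_3,x_4]$ and $s_4\equiv6[x_1,x_2][x_3,x_4]$, so $\mu=4\lambda\ne0$.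

$g$ is a combination of the $\mathrm{Alt}(b)$ with $b$ one of the five bracketings of $x_1x_2x_3x_4$. Put $b_1=((x_1x_2)x_3)x_4$. Then
$$(x_1(x_2x_3))x_4=b_1-(x_1,x_2,x_3)x_4,\qquad b_3:=(x_1x_2)(x_3x_4)=b_1-(x_1x_2,x_3,x_4),$$
$$b_5:=x_1(x_2(x_3x_4))=b_3-(x_1,x_2,x_3x_4),\qquad x_1((x_2x_3)x_4)=b_5+x_1(x_2,x_3,x_4).$$
Modulo the alternative laws $\mathrm{Alt}(x_1,x_2,x_3x_4)=\mathrm{Alt}(x_3x_4,x_1,x_2)=\mathrm{Alt}(x_1x_2,x_3,x_4)$, the last because $1\leftrightarrow3$, $2\leftrightarrow4$ is even. Hence modulo the alternative laws $g=\mu\,\mathrm{Alt}(b_1)+d$ with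
$$d=\alpha\,\mathrm{Alt}(x_1x_2,x_3,x_4)+\beta\,\mathrm{Alt}\,x_1(x_2,x_3,x_4)+\gamma\,\mathrm{Alt}\,(x_1,x_2,x_3)x_4 ;$$
the coefficient of $\mathrm{Alt}(b_1)$ is $\mu$ because $d$ vanishes in the free associative algebra.

**Step 10.3.** *The aim is to show that $d$ has no scalar part.* Put $x_4=1$. The term $\mathrm{Alt}(b_1)$ vanishes: the four positions of $1$ contribute the same element with alternating signs. The $\alpha$-term vanishes: associators with an entry $1$ are $0$, and the two positions of $1$ in the product $x_1x_2$ cancel. In the $\beta$-term $1$ must stand in the first position, with sign $(-1)^3$, and in the $\gamma$-term in the last. So $-6\beta(x_1,x_2,x_3)+6\gamma(x_1,x_2,x_3)=0$ on $\mathbb O$, and $\gamma=\beta$ as $\mathbb O$ is not associative. A cyclic permutation of four letters is odd, so $\mathrm{Alt}(x_1,x_2,x_3)x_4=-\mathrm{Alt}(x_2,x_3,x_4)x_1$, and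
$$d=\alpha\,\mathrm{Alt}(x_1x_2,x_3,x_4)+\beta\,\mathrm{Alt}[x_1,(x_2,x_3,x_4)] .$$
On $\mathbb O$ associators and commutators have trace zero, so $d$ has trace-zero values.

**Step 10.4.** *The aim is to find a point where $\mathrm{Alt}(b_1)$ has a nonzero scalar part.* Take $x_1,\dots,x_4=e_1,e_2,e_4,e_7$. They are orthonormal, and $\varphi$ vanishes on any three of them, because $e_1\times e_2=e_3$, $e_1\times e_4=e_5$, $e_2\times e_4=e_6$. So the scalar part of $((x_{\sigma1}x_{\sigma2})x_{\sigma3})x_{\sigma4}$ is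
$$-((x_{\sigma1}\times x_{\sigma2})\times x_{\sigma3},x_{\sigma4})=(\chi(x_{\sigma1},x_{\sigma2},x_{\sigma3}),x_{\sigma4}).$$
The form $(\chi(x,y,z),w)$ is alternating in all four arguments: $\chi$ is alternating, and $(\chi(x,y,z),z)=(x,z)(y,z)-(y,z)(x,z)=0$. So the scalar part of $\mathrm{Alt}(b_1)$ is $24(\chi(e_1,e_2,e_4),e_7)=24(-e_7,e_7)=-24$, and that of $g$ is $-24\mu\ne0$. This contradicts $g\in T(\mathbb O)$ and proves Claim 5.

**Step 10.5.** *The aim is to evaluate the three identities of degree $6$ on $\mathcal G$.* By Claim 5, $\mathcal G$ satisfies all consequences of the identities of $\mathbb O$ of degree $\le5$. Let $s_k$ be the alternating sum of $x_{\sigma1}\cdots x_{\sigma k}$. On $\mathcal G$ associators and iterated commutators vanish, and the alternating sum of $[x,y][z,t]w$ over $S_5$ is $4s_5$. So the left sides of $(\ast)$, (HP6), (SZ) become $4s_6$, $[24s_5,u]$, $[48s_5,u]$. At $\varepsilon_1,\dots,\varepsilon_6$ (with $u=\varepsilon_6$) these are nonzero multiples of $\varepsilon_1\cdots\varepsilon_6$, since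 $s_k(\varepsilon_1,\dots,\varepsilon_k)=k!\,\varepsilon_1\cdots\varepsilon_k$ and $[\varepsilon_1\cdots\varepsilon_5,\varepsilon_6]=2\varepsilon_1\cdots\varepsilon_6$. Hence none of (HP6), (SZ), $(\ast)$ follows from the identities of degree $\le5$, and $T(\mathbb O)$ is not generated in degree $\le5$. This proves Theorem C. $\blacksquare$
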